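\title{Non-abelian $\sigma$-elementary groups are monolithic}

\begin{abstract}
The covering number $\sigma(G)$ of a finite non-cyclic group $G$ is the least number of proper subgroups whose union is $G$, and $G$ is called $\sigma$-elementary if $\sigma(G)<\sigma(G/K)$ for every non-trivial normal subgroup $K$. We prove the conjecture of Lucchini and Detomi that a non-abelian $\sigma$-elementary group has exactly one minimal normal subgroup. As consequences we describe the $\sigma$-elementary groups in terms of a single quotient and give a formula for the covering number of a direct product. The proof uses the classification of finite simple groups.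
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. A group is a union of proper subgroups if and only if it is not cyclic: a generator lies in no proper subgroup, and if there is no generator, then the cyclic subgroups are proper and cover the group. For a non-cyclic group $G$, the \emph{covering number} $\sigma(G)$ is the least number of proper subgroups whose union is $G$. For cyclic $G$ we put $\sigma(G)=\infty$, with the convention that $n<\infty$ for every integer $n$. For example, $\sigma(C_p\times C_p)=p+1$ for a prime $p$, since each non-trivial element lies in exactly one of the $p+1$ subgroups of order $p$. Also $\sigma(\operatorname{Sym}(3))=4$, since the four non-trivial proper subgroups intersect pairwise trivially and all of them are needed.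

If $K\trianglelefteq G$, the preimages of the members of a cover of $G/K$ cover $G$, so
\begin{equation}\label{eq:quotient}
\sigma(G)\le\sigma(G/K).
\end{equation}
When equality holds for some $K\ne1$, the number $\sigma(G)$ is inherited from a smaller group. A group $G$ is \emph{$\sigma$-elementary} if this never happens, that is, if $\sigma(G)<\sigma(G/K)$ for every non-trivial normal subgroup $K$. Every non-cyclic group $G$ has a $\sigma$-elementary quotient with the same covering number: take a quotient of least order among those with covering number $\sigma(G)$ and apply \eqref{eq:quotient}. So the $\sigma$-elementary groups are the ones in which covering numbers originate, and one would like to know their structure.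

A non-cyclic group all of whose proper quotients are cyclic is $\sigma$-elementary. This gives $C_p\times C_p$, $\operatorname{Sym}(3)$ and the non-abelian simple groups. Apart from $C_p\times C_p$, these examples are \emph{monolithic}: they have exactly one minimal normal subgroup, which is then called the \emph{socle}.

There is a reason to expect this pattern in general. Let $N_1\ne N_2$ be minimal normal subgroups of $G$, and cover $G$ by maximal subgroups. If $G$ is $\sigma$-elementary, then a cover that mixes subgroups containing $N_1$, subgroups containing $N_2$ and subgroups containing neither is strictly cheaper than every cover of $G/N_1$ or of $G/N_2$. Mixing the first two kinds gains nothing in a direct product $G_1\times G_2$: if the subgroups $H\times G_2$ of a family miss the elements with first coordinate $x$, and the subgroups $G_1\times K$ miss those with second coordinate $y$, then all of them miss $(x,y)$. A maximal subgroup $M$ of the third kind is a complement of $N_1$, so it is isomorphic to $G/N_1$ and as hard to cover as $G/N_1$; we shall see that this forces all conjugates of $M$ into the cover,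 which is expensive unless $M$ is normal. Normal complements are what makes $C_p\times C_p$ an exception. One is led to the conjecture of Lucchini and Detomi, stated in \cite{Garonzi}, that every non-abelian $\sigma$-elementary group is monolithic. We prove it.

\begin{theorem}\label{thm:main}
Let $G$ be a non-abelian $\sigma$-elementary finite group. Then $G$ has exactly one minimal normal subgroup.
\end{theorem}

The hypothesis ``non-abelian'' is necessary, by $C_p\times C_p$. The difficulty in the proof is that $G$ is in general only a subgroup of $G/N_1\times G/N_2$, so that the elements $x$ and $y$ above need not be compatible. The argument then yields a cheap cover of one coset only, and the work consists in passing from this coset to the whole group.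

Theorem~\ref{thm:main} reduces the property of being $\sigma$-elementary to a single inequality.

\begin{theorem}\label{thm:classification}
Let $G$ be a finite non-cyclic group. Then $G$ is $\sigma$-elementary if and only if either $G\cong C_p\times C_p$ for a prime $p$, or $G$ is non-abelian and monolithic with socle $N$ and $\sigma(G)<\sigma(G/N)$. In the second case $G$ is primitive: it has a core-free maximal subgroup, $C_G(N)=N$ if $N$ is abelian, and $C_G(N)=1$ otherwise.
\end{theorem}

\begin{corollary}\label{cor:min}
For every finite non-cyclic group $G$, the number $\sigma(G)$ is the minimum of $\sigma(G/K)$ over all $K\trianglelefteq G$ such that $G/K$ is isomorphic to some $C_p\times C_p$ or is a non-abelian primitive monolithic group.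
\end{corollary}

\begin{corollary}\label{cor:product}
For all finite groups $G_1$ and $G_2$,
\[
\sigma(G_1\times G_2)=\min\bigl(\{\sigma(G_1),\sigma(G_2)\}\cup\{p+1:\ p\text{ prime},\ C_p\text{ is a quotient of both }G_1\text{ and }G_2\}\bigr).
\]
\end{corollary}

For instance, $\sigma(\operatorname{Sym}(3)\times\operatorname{Sym}(3))=\min\{4,4,3\}=3$.

Section~\ref{sec:examples} shows the two main ideas on examples. After the preliminaries of Section~\ref{sec:facts}, Theorem~\ref{thm:main} is proved by contradiction in Sections~\ref{sec:cover}--\ref{sec:end}, and the other three statements are deduced in Section~\ref{sec:consequences}.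

\section{The idea in two examples}\label{sec:examples}

\subsection{One coset is covered by part of the cover}\label{sub:fiber}

Let $A=A_5$ and
\[
G=\{(x,y)\in\operatorname{Sym}(5)\times\operatorname{Sym}(5):\ \operatorname{sgn}x=\operatorname{sgn}y\},\qquad N_1=A\times1,\qquad N_2=1\times A .
\]
Both $N_i$ are minimal normal in $G$, and $G/N_i\cong\operatorname{Sym}(5)$. We show that $\sigma(G)=\sigma(\operatorname{Sym}(5))$, so that $G$ is not $\sigma$-elementary. Note first that $\sigma(\operatorname{Sym}(5))\le16$: an odd permutation fixes a point or has cycle lengths $2,3$, so $A$, the $5$ point stabilizers and the $10$ stabilizers of $2$-element subsets form a cover. Suppose that $s=\sigma(G)<\sigma(\operatorname{Sym}(5))$, and let $\mathcal M$ be a cover of $G$ by $s\le15$ maximal subgroups. Let $\mathcal M_i$ be the set of members not containing $N_i$, and $f_i=|\mathcal M_i|$. Then $f_i\ge1$, since otherwise $\mathcal M$ would give a cover of $G/N_i$.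

\emph{The sets $\mathcal M_1$ and $\mathcal M_2$ are disjoint.} Let $M$ lie in both. Then $G=MN_2$, and $M\cap N_1$ is normalized by $M$ and centralized by $N_2$, so it is normal in $G$ and hence trivial. Thus $M\cong G/N_1\cong\operatorname{Sym}(5)$ has index $60$. A conjugate $M^g$ is not a union of $s$ proper subgroups, so it is contained in, and therefore equal to, a member of $\mathcal M$. As $M$ is maximal of non-prime index, it is not normal and has $60$ conjugates, which is too many. Hence $f_1+1\le f_1+f_2\le s$, and each $M\in\mathcal M_1$ has the form $\{(x,y)\in G:x\in\bar M\}$ with $\bar M<\operatorname{Sym}(5)$.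

\emph{One coset of $N_1$ is covered by $\mathcal M_1$.} The $s-f_1$ members containing $N_1$ correspond to proper subgroups of the second factor. Together with $A$ these are at most $s$ subgroups, so they miss some $y_0$, which is odd. All elements $(x,y_0)$ with $x$ odd then lie in members of $\mathcal M_1$.

\emph{From the coset to the group.} The subgroups $\bar M$ with $M\in\mathcal M_1$ cover all odd permutations. Together with $A$ they cover $\operatorname{Sym}(5)$, so $\sigma(\operatorname{Sym}(5))\le f_1+1\le s$, a contradiction.

The general proof has the same three steps. We choose the minimal normal subgroup $N$ that is avoided by the smallest number $f$ of members of the cover. Disjointness gives $s\ge2f$. One coset of $N$ in $X=G/C_G(N)$ is covered by $f$ subgroups, and we have to cover the rest of $X$ by at most $f$ further subgroups. In the example the last step was free, because $X/N$ had order $2$.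

\subsection{From one coset to the others}\label{sub:wreath}

The following group serves only to display the mechanism of the last step. Let $S$ be a non-abelian simple group, $N=S^k$ and $X=S\wr\operatorname{Sym}(k)$, with elements $(x_i)\pi=(x_1,\dots,x_k)\pi$ and multiplication $(x_i)\pi\cdot(y_i)\rho=(x_iy_{i\pi})\pi\rho$. Let $\pi=(1\,2\,\cdots\,k)$. Suppose that the coset $N\pi$ is covered by $f$ proper subgroups, each of which either is of \emph{product type}, that is, an $N$-conjugate of $H\wr\operatorname{Sym}(k)$ with $H<S$, or meets $N\pi$ in at most $|S|$ elements, as the conjugates of the diagonal subgroup $\{(y,\dots,y)\rho\}$ do. We want to cover the cosets $N\pi'$ for all $k$-cycles $\pi'$.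

Let $x=(x_i)\pi$. For $n=(n_i)\in N$ we have $nxn^{-1}=(n_ix_in_{i\pi}^{-1})\pi$. The choice $n_1=1$, $n_{i+1}=x_1\cdots x_i$ gives $nxn^{-1}=(1,\dots,1,a)\pi$ with $a=x_1\cdots x_k$. Hence $x$ lies in
\[
P_x=n^{-1}\bigl(\langle a\rangle\wr\operatorname{Sym}(k)\bigr)n ,
\]
and the same construction applies in $N\pi'$ for every $k$-cycle $\pi'$. The subgroup $P_x$ is proper and meets every coset of $N$. It has two further properties.

First, \emph{a subgroup of product type that contains $x$ contains $P_x$.} After conjugation we may take $x=(1,\dots,1,a)\pi\in m^{-1}(H\wr\operatorname{Sym}(k))m$ with $m=(m_i)\in N$. This says that $m_im_{i+1}^{-1}\in H$ for $i<k$ and $m_kam_1^{-1}\in H$. So $m_i\in Hm_1$ for all $i$ and $m_1am_1^{-1}\in H$, and therefore $m_iy_im_{i\rho}^{-1}\in H$ whenever $y_i\in\langle a\rangle$ and $\rho\in\operatorname{Sym}(k)$.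

Second, \emph{a subgroup $P=n^{-1}(\langle a\rangle\wr\operatorname{Sym}(k))n$ with $n_1=1$ equals $P_y$ for at least $|a|^{k-1}$ elements $y\in N\pi$.} Take $y=n^{-1}\cdot(y_i)\pi\cdot n$ with $y_i\in\langle a\rangle$ and $y_1\cdots y_k=a$. The product of the coordinates of $y$ is $a$, and the conjugating element attached to $y$ has coordinates $y_1\cdots y_in_{i+1}$, so it lies in $\langle a\rangle^kn$.

Now let $x'\in N\pi'$ and $P=P_{x'}$ with $a\neq1$. If $P$ lies in none of the $f$ given subgroups, then at least $2^{k-1}$ elements $y\in N\pi$ with $P_y=P$ avoid all subgroups of product type. The other subgroups cover at most $f|S|$ elements of $N\pi$, so at most $f|S|/2^{k-1}$ subgroups $P$ are missing. For $k\ge2+\log_2|S|$ we can add them to the cover at a cost of at most $f/2$. For $a=1$ the group $P$ is a complement of $N$; such subgroups will be handled by the forcing argument used in Section~\ref{sub:fiber}.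

To run this argument in general we need three things. The elements outside the cosets treated in this way must be covered cheaply. The action of $X/N$ must have a level at which the outer automorphisms induced on a block of factors form a cyclic group, so that $P_x$ can be defined and meets every coset. Finally, the number of blocks must be large compared with $\log_2|S|$. All three come from one source: $X/N$ is a proper quotient of $G$, so it has no cover by $s$ proper subgroups, and $s$ is exponentially large in the number of simple factors of $N$.

\section{Conventions and standard facts}\label{sec:facts}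

Maps and actions are written on the right, and $x^y=y^{-1}xy$. If $T$ is a subgroup and $x$ an element of a group, $x|_T$ is the isomorphism $T\to T^x$, $t\mapsto t^x$. An element \emph{acts as a $w$-cycle} on a set of size $w$ if it permutes all $w$ points in one cycle; for $w=1$ this is no condition. We write $\omega(\ell)$ for the number of primes dividing $\ell$; a cyclic group of order $\ell$ has $\omega(\ell)\le\log_2\ell$ maximal subgroups, and they contain all non-generators.

For a subset $A$ of a group $H$, let $\sigma_H(A)$ be the least number of proper subgroups of $H$ whose union contains $A$ (it is $0$ for $A=\emptyset$, and $\infty$ if there is no such family). Then $\sigma_H(H)=\sigma(H)$, the function $\sigma_H$ is subadditive, and passing to the preimage under a surjective homomorphism does not increase it.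

The letter $S$ always denotes a non-abelian simple group, $m(S)$ is the least index of a proper subgroup of $S$, and
\[
\mu=\mu(S)=\min\{m(S),|S|^{1/2}\}.
\]
Since $S$ embeds in $\operatorname{Sym}(m(S))$ and $|S|\ge60$, we have $\mu\ge5$.

We use the following elementary facts.
\begin{itemize}
\item[(E1)] A minimal normal subgroup of $G$ is a direct product of isomorphic simple groups, and distinct minimal normal subgroups intersect trivially and commute. The normal subgroups of $S_1\times\dots\times S_n$ with $S_i\cong S$ are the products of some of the $S_i$. So automorphisms permute the $S_i$, and if the product is minimal normal in $G$, then $G$ permutes them transitively.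
\item[(E2)] A transitive permutation group is \emph{primitive} if it preserves no partition other than the two trivial ones; its non-trivial normal subgroups are then transitive. An abstract group is primitive if it has a maximal subgroup that is \emph{core-free}, that is, contains no non-trivial normal subgroup of the group.
\item[(E3)] If $V\trianglelefteq G$ is abelian and $G=MV$, then $C_M(V)\trianglelefteq G$, since it is normalized by $M$ and centralized by $V$, and $C_G(V)=VC_M(V)$ by Dedekind's law. In particular, a non-trivial abelian normal subgroup $V$ of a primitive group satisfies $C_G(V)=V$: take $M$ maximal and core-free.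
\item[(E4)] If $\ell\mid m$ and $\gcd(e,\ell)=1$, there is $e'\equiv e\pmod\ell$ with $\gcd(e',m)=1$: require in addition $e'\equiv1$ modulo each prime dividing $m$ but not $\ell$.
\item[(E5)] For every integer $v\ge1$ we have $v^{1/v}<2$, and $c^v\ge1+v(c-1)$ for real $c\geq1$ (Bernoulli's inequality).
\end{itemize}

The deeper facts are these. The classification of finite simple groups enters only through (F1)--(F4).
\begin{itemize}
\item[(F1)] $\operatorname{Out}(S)$ is solvable (the Schreier conjecture).
\item[(F2)] $|\operatorname{Out}(S)|<\mu(S)$. This is deduced in Appendix~\ref{sec:out} from the standard tables of the orders of $S$ and $\operatorname{Out}(S)$.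
\item[(F3)] (Rowley \cite{Rowley}) A group with an automorphism that fixes only the identity is solvable.
\item[(F4)] (Mar\'oti \cite{Maroti}) A primitive permutation group of degree $m$ not containing $A_m$ has order less than $3^m$.
\item[(F5)] (\cite[Theorem 5.2A]{DM} with $r=2$) If $j\ge9$, every proper subgroup of $A_j$ of index less than $\binom j2$ is a point stabilizer. Every proper subgroup of $A_8$ of index less than $15$ is a point stabilizer.
\item[(F6)] Call a subgroup of $\prod_{i\in\Delta}S_i$ a \emph{full diagonal} if it projects isomorphically onto each $S_i$. A subgroup $H$ of $S_1\times\dots\times S_n$, with $S_i\cong S$, that projects onto every $S_i$ is the direct product of full diagonals of the groups $\prod_{i\in\Delta}S_i$, where $\Delta$ runs over the blocks of a partition $\mathcal D$ of $\{1,\dots,n\}$.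
\end{itemize}

Fact (F6) follows by induction on $n$. The projection $H'$ of $H$ to the first $n-1$ factors is a product $D_1\times\dots\times D_r$ of full diagonals. The group $H\cap S_n$ is normal in $S_n$, because $H$ projects onto $S_n$. If $H\cap S_n=S_n$, then $H=H'\times S_n$. If $H\cap S_n=1$, then $H$ is the graph of a surjective homomorphism $H'\to S_n$, whose kernel is the product of all $D_j$ but one by (E1), and $n$ joins the block of the remaining $D_j$. The partition $\mathcal D$ is determined by $H$: two indices $i\ne j$ lie in the same block if and only if $H$ does not project onto $S_i\times S_j$.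

\section{A minimal cover and the abelian case}\label{sec:cover}

From here to the end of Section~\ref{sec:end}, \emph{$G$ is a non-abelian $\sigma$-elementary group with at least two minimal normal subgroups}, and we seek a contradiction. Put $s=\sigma(G)<\infty$ and fix a cover $\mathcal M$ of $G$ by $s$ maximal subgroups. For every $1\ne K\trianglelefteq G$ we have $\sigma(G/K)>s$; that is, $G/K$ is not a union of at most $s$ proper subgroups. For a minimal normal subgroup $N$ put
\[
\mathcal M_N=\{M\in\mathcal M:\ N\not\le M\},\qquad f(N)=|\mathcal M_N|.
\]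

\begin{lemma}\label{lem:forced}
If $H\le G$ and $\sigma(H)>s$, then $H\le M$ for some $M\in\mathcal M$. In particular, if a maximal subgroup is a complement of a normal subgroup $K\neq1$, then all of its conjugates belong to $\mathcal M$.
\end{lemma}

\begin{proof}
Otherwise the $s$ subgroups $M\cap H$ are proper in $H$ and cover $H$. A complement of $K$ is isomorphic to $G/K$, and so are its conjugates.
\end{proof}

\begin{lemma}\label{lem:sum}
For every minimal normal subgroup $N$ we have $\sum_{M\in\mathcal M_N}|G:M|^{-1}\ge1$.
\end{lemma}

\begin{proof}
The members of $\mathcal M$ containing $N$ are unions of cosets of $N$ and do not cover $G/N$. So some coset $gN$ meets none of them, and it is covered by $\mathcal M_N$. For $M\in\mathcal M_N$ we have $MN=G$, so $M\cap gN$ is a coset of $M\cap N$ and has $|N|/|G:M|$ elements.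
\end{proof}

\begin{lemma}\label{lem:abelian}
Let $V$ be an abelian minimal normal subgroup of $G$. Then every $M\in\mathcal M_V$ is a complement of $V$, $f(V)\ge|V|$, and $V\cap Z(G)=1$.
\end{lemma}

\begin{proof}
The group $M\cap V$ is normal in $MV=G$ and different from $V$, so $M\cap V=1$ and $|G:M|=|V|$. Lemma~\ref{lem:sum} gives $f(V)\ge|V|$. Suppose that $V\cap Z(G)\neq1$. Then $V\le Z(G)$, and $|V|=p$ is prime. The members of $\mathcal M_V$ are normal of index $p$, and there are at least two of them, say $M_1\neq M_2$. Then $G/(M_1\cap M_2)\cong C_p\times C_p$. Since $G$ is non-abelian, $M_1\cap M_2\ne1$, so $s<p+1$. From $s\le p\le f(V)\le s$ we see that $\mathcal M=\mathcal M_V$ consists of $p$ subgroups of index $p$. Their union has at most $1+p(|G|/p-1)<|G|$ elements, a contradiction.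
\end{proof}

This is the place where the hypothesis that $G$ is non-abelian is used; for $G=C_p\times C_p$ the last assertion fails. The next lemma gives a crude cover of a group with a complemented abelian minimal normal subgroup; all that matters is that it uses fewer than $2|V|$ subgroups.

\begin{lemma}\label{lem:affine}
Let $Y=V\rtimes H$ be a group in which $V$ is an abelian, non-central minimal normal subgroup. Then $\sigma(Y)\le2|V|-1$.
\end{lemma}

\begin{proof}
We use the subgroups $H^v$ with $v\in V$ and $VC_H(v)$ with $1\ne v\in V$. The latter are proper, because $C_V(H)=C_V(Y)$ is normal in $Y$ and different from $V$, hence trivial. Let $h\in H$. If $h$ centralizes some $v\neq1$, then $Vh\subseteq VC_H(v)$. Otherwise the elements $h^v$, $v\in V$, are $|V|$ distinct elements of $Vh$, so $Vh\subseteq\bigcup_vH^v$.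
\end{proof}

Now fix a minimal normal subgroup $N$ of $G$ for which $f=f(N)$ is as small as possible, and let $N^*\neq N$ be another minimal normal subgroup.

\begin{proposition}\label{prop:nonabelian}
$N$ is not abelian.
\end{proposition}

\begin{proof}
Suppose that $N=V$ is abelian, and let $M\in\mathcal M_V$, a complement of $V$ by Lemma~\ref{lem:abelian}. By (E3), $C_M(V)\trianglelefteq G$ and $C_G(V)=VC_M(V)$. Since $N^*\le C_G(V)$ and $N^*\not\le V$, we have $C_M(V)\neq1$. Let $N'$ be a minimal normal subgroup of $G$ contained in $C_M(V)$.

The conjugates $M^v$, $v\in V$, are $|V|$ distinct subgroups. Indeed, $[N_V(M),M]\le V\cap M=1$, so $N_V(M)$ centralizes $MV=G$ and is trivial by Lemma~\ref{lem:abelian}. They belong to $\mathcal M$ by Lemma~\ref{lem:forced}, and they contain $N'$. On the other hand, $f(N')\ge f(V)\ge|V|$ members of $\mathcal M$ do not contain $N'$, by the choice of $N$. Hence $s\ge2|V|$.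

Since $M\cap VN'=N'(M\cap V)=N'$, we have $G/N'=(VN'/N')\rtimes(M/N')$. The group $VN'/N'$ is isomorphic to $V$ compatibly with the action of $G$, so it is minimal normal and non-central in $G/N'$. Lemma~\ref{lem:affine} gives $\sigma(G/N')\le2|V|-1<s$, a contradiction.
\end{proof}

\section{Reduction to the action on $N$}\label{sec:reduction}

By Proposition~\ref{prop:nonabelian}, $N=S_1\times\dots\times S_n$ with $S_i\cong S$ non-abelian simple. Put
\[
C=C_G(N),\qquad X=G/C,\qquad Q=X/N,
\]
where $N$ is identified with $NC/C$; this is possible because $N\cap C=Z(N)=1$. The group $X$ acts faithfully on $N$ by conjugation. Since $C\ge N^*\ne1$, both $X$ and $Q$ are proper quotients of $G$, so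
\begin{equation}\label{eq:XQ}
\sigma(X)>s,\qquad\sigma(Q)>s .
\end{equation}
The final contradiction will be a cover of $X$ by at most $s$ proper subgroups. For $q\in Q$ let $X_q\subseteq X$ be the corresponding coset of $N$. The group $X$ permutes $\Omega=\{1,\dots,n\}$ transitively by $S_i^x=S_{ix}$, and $N$ acts trivially, so $Q$ acts transitively on $\Omega$.

\begin{lemma}\label{lem:containC}
Every $M\in\mathcal M_N$ satisfies $M\cap N\ne1$ and $C\le M$. Consequently $s\ge2f$.
\end{lemma}

\begin{proof}
Suppose that $M\cap N=1$. Then $M$ is a maximal subgroup of index $|N|$, which is not a prime, so $M$ is not normal and has $|N|$ conjugates. By Lemma~\ref{lem:forced}, $s\ge|N|$. As $N$ is not solvable, (F3) shows that every $x\in X$ centralizes some $1\ne z\in N$. The subgroups $C_X(z)$ are proper because $Z(N)=1$. So $\sigma(X)\le|N|-1<s$, contrary to \eqref{eq:XQ}.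

If $C\not\le M$, then $G=MC$, and $M\cap N$ is normalized by $M$ and centralized by $C$. So it is normal in $G$ and different from $N$, hence trivial, which we have just excluded. Thus the members of $\mathcal M_N$ contain $N^*$, the sets $\mathcal M_N$ and $\mathcal M_{N^*}$ are disjoint, and $s\ge f(N)+f(N^*)\ge2f$.
\end{proof}

For $M\in\mathcal M_N$ put $\bar M=M/C$, and let $\bar{\mathcal M}$ be the family of these $f$ subgroups of $X$. Each $\bar M$ is maximal in $X$ and satisfies $\bar MN=X$, so it maps onto $Q$ and is transitive on $\Omega$. By Dedekind's law $M\cap NC=(M\cap N)C$, so $\bar M\cap N\ne1$. Moreover,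
\begin{equation}\label{eq:cosetcount}
|\bar M\cap X_q|=|\bar M\cap N|=|N|/|G:M|\qquad\text{for all }q\in Q.
\end{equation}

\begin{lemma}\label{lem:dichotomy}
For each $\bar M\in\bar{\mathcal M}$ one of the following holds.
\begin{itemize}
\item[(a)] The projection $R_1$ of $\bar M\cap N$ to $S_1$ is a proper subgroup, and $|G:M|\ge|S_1:R_1|^n$.
\item[(b)] The group $\bar M\cap N$ is a product of full diagonals over a $Q$-invariant partition $\mathcal D$ of $\Omega$ into blocks of size $d\ge2$; then $|\bar M\cap N|=|S|^{n/d}$ and $|G:M|\ge|S|^{n/2}$.
\end{itemize}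
Consequently $f\ge\mu^n\ge5^n$.
\end{lemma}

\begin{proof}
The group $\bar M$ normalizes $\bar M\cap N$ and is transitive on $\Omega$, so the projections $R_i$ of $\bar M\cap N$ to the $S_i$ are conjugate. If $R_1<S_1$, then $|\bar M\cap N|\le|R_1|^n$, which gives (a) by \eqref{eq:cosetcount}. Otherwise (F6) applies. The partition $\mathcal D$ is determined by $\bar M\cap N$, so it is invariant under $\bar M$, hence under $Q$, and its blocks have a common size $d$. We have $d\ge2$ since $N\not\le\bar M$, and $|G:M|=|S|^{n-n/d}\ge|S|^{n/2}$. In both cases $|G:M|\ge\mu^n$, and Lemma~\ref{lem:sum} gives $f\ge\mu^n$.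
\end{proof}

So $s\ge2\mu^n$ is exponentially large, and any set that is covered by about $2^n$ or $\mu^n$ subgroups is affordable. The first such set consists of the elements that do not act as $n$-cycles. Let $\mathcal Z\subseteq Q$ be the set of elements acting as $n$-cycles on $\Omega$.

\begin{lemma}\label{lem:budget}
We have $\sigma_Q(Q\setminus\mathcal Z)\le2^{n-1}-1$ and $\sigma_Q(\mathcal Z)>f+2^n\ge\mu^n+2^n$. In particular $\mathcal Z\neq\emptyset$.
\end{lemma}

\begin{proof}
An element outside $\mathcal Z$ stabilizes a proper non-empty subset of $\Omega$. The stabilizers of such subsets are proper by transitivity, and a subset and its complement have the same stabilizer, so there are at most $(2^n-2)/2$ of them. By \eqref{eq:XQ} and Lemma~\ref{lem:containC}, $\sigma_Q(\mathcal Z)>2f-2^{n-1}$, and $f-2^{n-1}\ge2^n$ because $f\ge5^n\ge3\cdot2^{n-1}$.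
\end{proof}

Every structural statement about $Q$ below is proved by showing that its failure would give $\sigma_Q(\mathcal Z)\le\mu^n+2^n$. The next lemma is the second step of Section~\ref{sub:fiber}; it lets us choose the covered coset inside any set whose complement is cheap.

\begin{lemma}\label{lem:coset}
Let $A\subseteq Q$ with $\sigma_Q(Q\setminus A)\le f$. Then there is $q\in A$ with $X_q\subseteq\bigcup_{\bar M\in\bar{\mathcal M}}\bar M$.
\end{lemma}

\begin{proof}
Suppose that every coset $gN$ of $N$ in $G$, with $g$ mapping into $A$, meets a member of $\mathcal M$ containing $N$, and so lies in it. The group $Q$ is a quotient of $G/N$. So $G/N$ is covered by the $s-f$ subgroups $M/N$ with $N\le M\in\mathcal M$ and by at most $f$ preimages of proper subgroups of $Q$. This contradicts $\sigma(G/N)>s$. Hence some such $gN$, with image $q\in A$, is covered by $\mathcal M_N$, and the map $G\to X$ sends $gN$ onto $X_q$.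
\end{proof}

\section{Covering the full cycles of a transitive group}\label{sec:cycles}

In this section $Q$ may be any group acting transitively on a set $\mathcal B$ of size $w$. Let $B\in\mathcal B$, let $\psi:Q_B\to F$ be a surjective homomorphism from the stabilizer of $B$, and let $\mathcal Z_{\mathcal B}$ be the set of elements of $Q$ acting as $w$-cycles on $\mathcal B$. For $q\in\mathcal Z_{\mathcal B}$ we have $q^w\in Q_B$, so $\psi(q^w)$ is defined. The point of the next lemma is that a cover of the elements $\psi(q^w)$ inside $F$ can be lifted to a cover of the elements $q$ inside $Q$, at the price of a $w$-th power. The proof maps $Q$ to the wreath product $F\wr\operatorname{Sym}(w)$; the map in (ii) is the transfer to $Q_B$ followed by $\psi$.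

\begin{lemma}\label{lem:induce}
\begin{itemize}
\item[(i)] Let $\Delta$ be a finite $F$-set in which no point is fixed by all of $F$. Then the set of $q\in\mathcal Z_{\mathcal B}$ for which $\psi(q^w)$ fixes a point of $\Delta$ lies in a union of at most $|\Delta|^w$ proper subgroups of $Q$.
\item[(ii)] There is a homomorphism $\Sigma:Q\to F/F'$ with $\Sigma(q)=\psi(q^w)F'$ for all $q\in\mathcal Z_{\mathcal B}$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\mathcal B=\{B_1,\dots,B_w\}$ with $B_1=B$ and $B_iq=B_{iq}$. Choose $y_i\in Q$ with $By_i=B_i$ and $y_1=1$. The element $y_iqy_{iq}^{-1}$ fixes $B$; put $c_i(q)=\psi(y_iqy_{iq}^{-1})$. Then $c_i(qr)=c_i(q)c_{iq}(r)$. Hence $\Sigma(q)=\prod_ic_i(q)F'$ is a homomorphism, and $Q$ acts on $\Delta^w$ by $(\delta q)_{iq}=\delta_ic_i(q)$. For $q\in\mathcal Z_{\mathcal B}$ the indices $1,1q,\dots,1q^{w-1}$ exhaust $\{1,\dots,w\}$, and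
\[
c_1(q)c_{1q}(q)\cdots c_{1q^{w-1}}(q)=c_1(q^w)=\psi(q^w),
\]
which proves (ii). Suppose that $\psi(q^w)$ fixes $\delta_1\in\Delta$, and put $\delta_{1q^r}=\delta_1c_1(q^r)$ for $0\le r<w$. Then $(\delta q)_{1q^{r+1}}=\delta_1c_1(q^r)c_{1q^r}(q)=\delta_1c_1(q^{r+1})$, which equals $\delta_{1q^{r+1}}$ for $r+1<w$ and equals $\delta_1\psi(q^w)=\delta_1$ for $r+1=w$. So $q$ fixes $\delta\in\Delta^w$. The point stabilizers in $\Delta^w$ are proper: if $Q$ fixed $\delta$, then $\delta_1=\delta_1\psi(y)$ for all $y\in Q_B$, and $F$ would fix $\delta_1$.
\end{proof}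

We shall use one special case repeatedly: if $E$ is a proper normal subgroup of $F$ and $\psi(q^w)\in E$, then $\psi(q^w)$ acts trivially on $\Delta=F/E$, so such $q$ lie in at most $|F:E|^w$ proper subgroups.

\begin{lemma}\label{lem:solvable}
Suppose that $F$ is solvable and not cyclic. Then $F$ has a quotient $\widetilde F$ for which one of the following holds.
\begin{itemize}
\item[(i)] $\widetilde F\cong C_p\times C_p$ for a prime $p$, and $\sigma_Q(\mathcal Z_{\mathcal B})\le p^w+1$.
\item[(ii)] $\widetilde F=V\rtimes U$, where $V$ is elementary abelian, self-centralizing and the unique minimal normal subgroup of $\widetilde F$, and $U\neq1$ is cyclic. For every prime $p$ dividing $|U|$ we have $p<|V|$ and $\sigma_Q(\mathcal Z_{\mathcal B})\le|V|^w+p^w$.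
\end{itemize}
\end{lemma}

\begin{proof}
Let $\widetilde F$ be a non-cyclic quotient of least order, so that its proper quotients are cyclic, and replace $\psi$ by its composite with $F\to\widetilde F$.

Suppose that $\widetilde F$ is abelian. A non-cyclic abelian group maps onto some $C_p\times C_p$, so $\widetilde F\cong C_p\times C_p$. If the map $\Sigma:Q\to\widetilde F$ of Lemma~\ref{lem:induce}(ii) is onto, then $\sigma(Q)\le p+1\le p^w+1$. Otherwise its image lies in a subgroup $E$ of index $p$. Then $\psi(q^w)\in E$ for all $q\in\mathcal Z_{\mathcal B}$, and $\sigma_Q(\mathcal Z_{\mathcal B})\le p^w$.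

Suppose that $\widetilde F$ is not abelian, and let $V$ be a minimal normal subgroup; it is elementary abelian by solvability. As $\widetilde F/V$ is cyclic, $\widetilde F'\le V$, and $V$ is not central, since otherwise $\widetilde F$ would be abelian. A second minimal normal subgroup $V'$ would give $\widetilde F'\le V\cap V'=1$. Write $\widetilde F=VU$ with $U=\langle x\rangle$. The group $C_V(x)=C_V(\widetilde F)$ is normal and proper in $V$, so it is trivial, and $V\cap U\le C_V(x)=1$. By (E3), $C_U(V)$ is normal; it meets $V$ trivially, so it is trivial, and $C_{\widetilde F}(V)=V$. For $1\ne c\in U$ the group $C_V(c)$ is normalized by $V$ and by the abelian group $U$, and it is proper in $V$, hence trivial. Two consequences follow. First, all orbits of $U$ on $V\setminus\{1\}$ have length $|U|$, so $|U|<|V|$. Second, the $|V|$ elements $c^v$ fill the coset $Vc$, so every element of $\widetilde F\setminus V$ is conjugate into $U$ and fixes a point in the coset space of $U$, which is transitive of size $|V|>1$. By Lemma~\ref{lem:induce}(i), the $q\in\mathcal Z_{\mathcal B}$ with $\psi(q^w)\notin V$ lie in at most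 $|V|^w$ proper subgroups. Those with $\psi(q^w)\in V$ lie in at most $p^w$ proper subgroups, because $V$ is contained in a normal subgroup of index $p$.
\end{proof}

\section{The largest cyclic level}\label{sec:level}

We return to the groups $X$ and $Q$ of Section~\ref{sec:reduction}. Let $\mathcal B$ be a $Q$-invariant partition of $\Omega$. Then $Q$ is transitive on the blocks, the stabilizer $Q_B$ of a block is transitive on $B$, and $\mathcal Z\subseteq\mathcal Z_{\mathcal B}$. For $B\in\mathcal B$ put $T_B=\prod_{i\in B}S_i$, identify $T_B$ with $\operatorname{Inn}(T_B)$, let $Y_B\le\operatorname{Aut}(T_B)$ be the group induced by $N_X(T_B)$, and put $L_B=Y_B/T_B\le\operatorname{Out}(T_B)$. The group $N_X(T_B)$ is the preimage of $Q_B$, and $N$ induces $\operatorname{Inn}(T_B)$ on $T_B$, so there is a natural surjection $\psi_B:Q_B\to L_B$. The groups $L_B$, $B\in\mathcal B$, are isomorphic to each other. For the partition into singletons $L_B\le\operatorname{Out}(S)$, and for the partition with one block $Y_\Omega=X$ and $L_\Omega=Q$.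

\begin{lemma}\label{lem:coordinates}
Let $q\in Q$ and $x_0\in X_q$. The map $x\mapsto(x|_{T_B})_{B\in\mathcal B}$ is a bijection from $X_q$ onto the product of the sets $x_0|_{T_B}\operatorname{Inn}(T_{Bq})$, $B\in\mathcal B$.
\end{lemma}

\begin{proof}
Each $x\in X_q$ is uniquely $x_0\prod_Bz_B$ with $z_B\in T_B$, and $x|_{T_B}$ is $x_0|_{T_B}$ followed by conjugation by $z_{Bq}$ on $T_{Bq}$, a group with trivial center.
\end{proof}

The construction of Section~\ref{sub:wreath} needs a partition for which $L_B$ is cyclic. There is one.

\begin{proposition}\label{prop:singleton}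
The group $L_{\{1\}}$ is cyclic.
\end{proposition}

\begin{proof}
Suppose not. The group $F=L_{\{1\}}\le\operatorname{Out}(S)$ is solvable by (F1) and has order less than $\mu$ by (F2). Apply Lemma~\ref{lem:solvable} to the action on $\Omega$, with $w=n$. In case (i), $p<\mu$ and $\sigma_Q(\mathcal Z)\le\mu^n+1$. In case (ii), $p<|V|\le|F|/2<\mu/2$ and $\sigma_Q(\mathcal Z)\le2(\mu/2)^n\le\mu^n$. Both contradict Lemma~\ref{lem:budget}.
\end{proof}

Among the $Q$-invariant partitions with $L_B$ cyclic, fix one, $\mathcal B=\{B_1,\dots,B_k\}$, \emph{whose block size $u$ is as large as possible}; so $n=ku$. Write $T_i,Y_i,L_i$ for $T_{B_i},Y_{B_i},L_{B_i}$, and put $T=T_1$, $Y=Y_1$, $L=L_1$, $\psi=\psi_{B_1}$ and $\ell=|L|$. The maximality of $u$ will force all coarser levels to be much coarser (Section~\ref{sec:large}).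

\begin{lemma}\label{lem:ell}
We have $\ell<n\mu$. Every prime $p$ dividing $\ell$ satisfies $p^k\le\mu^n$.
\end{lemma}

\begin{proof}
The cyclic group $L$ permutes the $u$ simple factors of $T$ transitively, so the kernel $L_0$ of this action has index $u$. For $i\in B_1$ let $K_i$ be the kernel of the natural map $L_0\to\operatorname{Out}(S_i)$. An element of $L$ carrying $S_i$ to $S_j$ conjugates $K_i$ to $K_j$, so $K_i=K_j$ because $L$ is abelian. An automorphism of $T$ that induces an inner automorphism on each $S_i$ is inner, so $\bigcap_iK_i=1$. Hence $L_0$ embeds in $\operatorname{Out}(S)$, and $\ell=u|L_0|<n\mu$ by (F2). A prime $p\mid\ell$ satisfies $p\le u$ or $p<\mu$. In the first case $p^k\le(u^{1/u})^n\le2^n$ by (E5), and in the second $p^k\le\mu^n$.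
\end{proof}

If $Q$ itself is cyclic, the passage from one coset to the others is done by taking powers.

\begin{proposition}\label{prop:cyclicQ}
$u<n$.
\end{proposition}

\begin{proof}
Suppose that $u=n$, so that $Q=L$ is cyclic of order $\ell$. Let $A$ be the set of generators of $Q$. Then
\[
\sigma_Q(Q\setminus A)\le\omega(\ell)\le\log_2n+\log_2\mu\le(n-1)+\mu\le\mu^n\le f .
\]
By Lemma~\ref{lem:coset} there is a generator $q$ such that $X_q$ is covered by $\bar{\mathcal M}$. Let $x\in X$ map to a generator $q'$, and write $q=q'^e$ with $\gcd(e,\ell)=1$. Since $\ell$ divides the order of $x$, (E4) gives $j\equiv e\pmod\ell$ coprime to the order of $x$. Then $x^j\in X_q$, so $x^j\in\bar M$ for some $\bar M\in\bar{\mathcal M}$, and $x\in\langle x^j\rangle\le\bar M$. Hence $\sigma(X)\le f+\omega(\ell)\le2f\le s$, contrary to \eqref{eq:XQ}.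
\end{proof}

From now on $k\ge2$ and $n\ge2$. We need a substitute for the generators of $Q$. Call $q\in Q$ \emph{good} if $q\in\mathcal Z$ and $\psi(q^k)$ generates $L$.

\begin{lemma}\label{lem:good}
The set of elements of $Q$ that are not good lies in a union of at most $f/2$ proper subgroups. There is a good element $q_0$ with $X_{q_0}\subseteq\bigcup_{\bar M\in\bar{\mathcal M}}\bar M$.
\end{lemma}

\begin{proof}
Let $\Sigma:Q\to L$ be the homomorphism of Lemma~\ref{lem:induce}(ii) for $\mathcal B$ and $\psi$, so $\Sigma(q)=\psi(q^k)$ for $q\in\mathcal Z$. It is onto. Otherwise its image lies in a subgroup of prime index $p\mid\ell$, and Lemmas~\ref{lem:induce}(i) and~\ref{lem:ell} give $\sigma_Q(\mathcal Z)\le p^k\le\mu^n$, contrary to Lemma~\ref{lem:budget}. So the preimages under $\Sigma$ of the $\omega(\ell)$ maximal subgroups of $L$ are proper, and they contain the elements of $\mathcal Z$ that are not good. With Lemma~\ref{lem:budget}, the elements that are not good lie in at most $2^{n-1}+\log_2n+\log_2\mu$ proper subgroups. For $n\ge2$ and $\mu\ge5$ we have $2^{n-1}\le\frac12(\frac25)^2\mu^n=0.08\mu^n$, $\log_2n\le n\le0.1\cdot5^n$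 and $\log_2\mu\le\mu/2\le0.1\mu^2$. The sum is at most $0.28\mu^n\le f/2$. The second assertion follows from Lemma~\ref{lem:coset}.
\end{proof}

We fix $q_0$ as in Lemma~\ref{lem:good}.

\section{The next level is large}\label{sec:large}

A \emph{minimal coarsening} of $\mathcal B$ is a $Q$-invariant partition $\mathcal B^+\neq\mathcal B$ whose blocks are unions of blocks of $\mathcal B$, such that no $Q$-invariant partition lies strictly between $\mathcal B$ and $\mathcal B^+$. One exists because $u<n$. Let $\mathcal B^+$ have $w$ blocks, each a union of $b\ge2$ blocks of $\mathcal B$; so $k=wb$ and $n=wbu$. The aim of this section is the inequality $b\ge2+u\log_2|S|$, which will make the subgroups of diagonal type small.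

\begin{proposition}\label{prop:factorial}
For every minimal coarsening $\mathcal B^+$ we have $((b-1)!)^w>f$.
\end{proposition}

\begin{proof}
Fix $B^+\in\mathcal B^+$, and let $\Pi$ be the permutation group induced by $Q_{B^+}$ on the $b$ blocks of $\mathcal B$ inside $B^+$. It is transitive. It is also primitive: if $\Pi$ preserves a partition of the $b$ blocks and $B'$ is the union of the blocks in one class, then $B'q\cap B'\neq\emptyset$ implies $q\in Q_{B^+}$ and so $B'q=B'$; the translates of $B'$ form a $Q$-invariant partition between $\mathcal B$ and $\mathcal B^+$. For $q\in\mathcal Z$ the element $q^w$ induces a $b$-cycle in $\Pi$.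

Let $\Delta$ be the set of subgroups of $\Pi$ generated by a $b$-cycle, with $\Pi$ acting by conjugation. Then $|\Delta|\le(b-1)!$, the number of $b$-cycles in $\operatorname{Sym}(b)$, and a $b$-cycle $c\in\Pi$ fixes $\langle c\rangle\in\Delta$. If $\Pi$ fixes no point of $\Delta$, then Lemma~\ref{lem:induce}(i), applied to $Q_{B^+}\to\Pi$, and Lemma~\ref{lem:budget} give $((b-1)!)^w\ge\sigma_Q(\mathcal Z)>f$. It remains to exclude the case that $\langle c\rangle\trianglelefteq\Pi$ for some $b$-cycle $c$.

In that case every non-trivial subgroup of $\langle c\rangle$ is characteristic in $\langle c\rangle$, so normal in $\Pi$, so transitive by (E2). Hence $b=p$ is prime. The group $\langle c\rangle$ is its own centralizer in $\operatorname{Sym}(p)$, so $\Pi/\langle c\rangle$ embeds in $\operatorname{Aut}(C_p)$ and has order $e$ dividing $p-1$. Note that $p^w\le p^{n/p}\le2^n$ by (E5).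

\emph{Case $e>1$.} For $q\in\mathcal Z$ the image of $q^w$ in $\Pi$ has order $p$, so it lies in $\langle c\rangle$. By Lemma~\ref{lem:induce}(i), $\sigma_Q(\mathcal Z)\le e^w\le2^n$, contrary to Lemma~\ref{lem:budget}.

\emph{Case $e=1$.} Now $\Pi\cong C_p$ offers nothing to cover with, and we use the maximality of $u$ instead: the group $F=L_{B^+}$ is not cyclic. Since inner automorphisms of $T_{B^+}$ fix the subgroups $T_{B}$ with $B\in\mathcal B$, $B\subset B^+$, there is a natural surjection $F\to\Pi$; let $K$ be its kernel. Restriction to these $p$ subgroups maps $K$ to the product of the $p$ groups $L_B\cong C_\ell$, and the map is injective, because an automorphism of $T_{B^+}$ that is inner on each $T_B$ is inner. So $K$ is abelian, generated by at most $p$ elements, of exponent dividing $\ell$, and $F$ is solvable. Apply Lemma~\ref{lem:solvable} to $\mathcal B^+$ and $\psi_{B^+}$.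

In case (i), with prime $p_1$, we have $p_1\mid p|K|$. So either $p_1=p$ and $p_1^w\le2^n$, or $p_1\mid\ell$ and $p_1^w\le p_1^k\le\mu^n$ by Lemma~\ref{lem:ell}. Hence $\sigma_Q(\mathcal Z)\le\mu^n+1$.

In case (ii), the image $\widetilde K$ of $K$ in $\widetilde F$ is non-trivial, since otherwise $\widetilde F$ would be a quotient of $C_p$. It is normal, so it contains $V$, and it is abelian, so it lies in $C_{\widetilde F}(V)=V$. Thus $\widetilde K=V$, $|U|=p$, and $|V|\le p_1^p$ for a prime $p_1\mid\ell$. Hence $\sigma_Q(\mathcal Z)\le p_1^{pw}+p^w=p_1^k+p^w\le\mu^n+2^n$.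

Both bounds contradict Lemma~\ref{lem:budget}.
\end{proof}

\begin{corollary}\label{cor:b}
If $f\ge c^n$ for a real number $c\ge1$, then $b>2c^u$ for every minimal coarsening. In particular $n\ge11$.
\end{corollary}

\begin{proof}
The arithmetic mean of $1,\dots,b-1$ is $b/2$, so $(b-1)!\le(b/2)^{b-1}$. Proposition~\ref{prop:factorial} gives $(b/2)^{(b-1)w}>c^{wbu}\ge c^{(b-1)wu}$, so $b/2>c^u$. With $c=\mu\ge5$ we get $n\ge b>10$.
\end{proof}

We need Corollary~\ref{cor:b} with $c$ of the size of $\frac12\log_2|S|$. For non-alternating $S$ the value $c=\mu$ suffices, by (F4). For $S=A_j$ with $j$ large it does not, since $m(S)=j$ is smaller than $\frac12\log_2|A_j|$. The remedy is that point stabilizers, the only subgroups of small index, cannot cover derangements.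

\begin{lemma}\label{lem:c}
There is a real number $c\ge1+\frac12\log_2|S|$ with $f\ge c^n$.
\end{lemma}

\begin{proof}
Put $y=\frac12\log_2|S|\ge1$. Then $|S|^{1/2}=2^y\ge1+y$. So if $m=m(S)$ satisfies $|S|\le4^{m-1}$, that is, $m\geq1+y$, then $c=\mu$ works by Lemma~\ref{lem:dichotomy}.

If $S$ is not isomorphic to an alternating group, then $S$ acts faithfully and primitively on the $m\ge5$ cosets of a subgroup of least index, and it does not contain $A_m$. By (F4), $|S|<3^m\le4^{m-1}$. If $S=A_j$, then $m\geq j$ because $j!/2>(j-1)!$, and for $j=5,6,7$ we have $60\le4^4$, $360\le4^5$, $2520\le4^6$.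

Let $S=A_j$ with $j\ge8$, so that $\operatorname{Aut}(S)=\operatorname{Sym}(j)$. Put $\nu=15$ if $j=8$ and $\nu=\binom j2$ if $j\ge9$. Then $|S|\ge\nu^2$: for $j=8$ this reads $20160\ge225$, and for $j\ge9$ we have $|S|=\binom j2(j-2)!$ and $(j-2)!\ge(j-2)(j-3)\ge\binom j2$.

Let $x\in X_{q_0}$. Since $q_0$ acts as an $n$-cycle, $x^n$ normalizes $S_1$, and $x^n|_{S_1}$ is the composite of the $n$ isomorphisms $x|_{S_i}:S_i\to S_{iq_0}$ taken around the cycle. By Lemma~\ref{lem:coordinates} for the partition into singletons, these isomorphisms vary independently over fixed cosets of the groups of inner automorphisms. The image of $x^n|_{S_1}$ in $\operatorname{Out}(S_1)$ depends only on $q_0$, and if the first $n-1$ isomorphisms are fixed and the last one varies, the composite runs once through a coset of $\operatorname{Inn}(S_1)$. So $x^n|_{S_1}$ is uniformly distributed over one coset of $A_j$ in $\operatorname{Sym}(j)$.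

Let $D_j$ be the number of derangements (permutations without fixed points) in $\operatorname{Sym}(j)$. Then $D_j/j!=\sum_{i=0}^j(-1)^i/i!\ge\frac12-\frac16+\frac1{24}-\frac1{120}=\frac{11}{30}$. The numbers of even and of odd derangements differ by $|\det(J-I)|=j-1$, where $J$ is the all-ones matrix, whose eigenvalues are $j$ and $0$. Hence in each coset of $A_j$ the proportion of derangements is at least $(D_j-(j-1))/j!>\frac{11}{30}-\frac1{1000}>\frac13$.

Let $\bar M\in\bar{\mathcal M}$ contain some $x\in X_{q_0}$ for which $x^n|_{S_1}$ is a derangement. We claim that $|G:M|\ge\nu^n$. In case (b) of Lemma~\ref{lem:dichotomy}, $|G:M|\ge|S|^{n/2}\ge\nu^n$. In case (a), $x^n$ normalizes $\bar M\cap N$ and $S_1$, hence $R_1$. If $|S_1:R_1|<\nu$, then $R_1$ is a point stabilizer by (F5), and $x^n|_{S_1}$ fixes the unique point fixed by $R_1$, which is absurd. So $|S_1:R_1|\ge\nu$, and the claim follows. By \eqref{eq:cosetcount} such an $\bar M$ contains at most $|N|/\nu^n$ elements of $X_{q_0}$, and these $\bar M$ cover more than a third of $X_{q_0}$. Therefore $f\ge\nu^n/3\ge(0.9\nu)^n$, because $n\ge11$ and $0.9^{11}<\frac13$.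

Take $c=0.9\nu$. For $j=8$ we have $c=13.5$ and $1+y<8.5$, as $20160<2^{15}$. For $j\ge9$ we have $y\le\frac12j\log_2j\le j^2/4$ and $c-j^2/4=j(0.2j-0.45)\ge1$.
\end{proof}

\begin{corollary}\label{cor:small}
For every minimal coarsening $\mathcal B^+$ we have $|S|^{n/b}\le2^{k-2}$.
\end{corollary}

\begin{proof}
With $c$ as in Lemma~\ref{lem:c}, Corollary~\ref{cor:b} and (E5) give $b>2c^u\ge2+2u(c-1)\ge2+u\log_2|S|$. Since $n/b=wu$, we get $\log_2|S|^{n/b}=wu\log_2|S|\le w(b-2)=k-2w\le k-2$.
\end{proof}

\section{The subgroups $P(\kappa,a)$}\label{sec:P}

We now construct the analogues of the groups $n^{-1}(\langle a\rangle\wr\operatorname{Sym}(k))n$ of Section~\ref{sub:wreath}. The group $X$ has no preferred coordinates, so we choose them. For $x\in X$ write $T_i^x=T_{ix}$, $1\le i\le k$. A \emph{frame} is a tuple $\kappa=(\kappa_1,\dots,\kappa_k)$, where $\kappa_i:T_1\to T_i$ is an isomorphism of the form $y|_{T_1}$ with $y\in X$. Given a frame, the \emph{coordinates} of $x\in X$ are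
\[
h_i(x)=\kappa_i\,x|_{T_i}\,\kappa_{ix}^{-1}\in Y ,
\]
and they satisfy $h_i(xy)=h_i(x)h_{ix}(y)$. For $a\in Y$ with $\langle a\rangle T=Y$ put
\[
P(\kappa,a)=\{x\in X:\ h_i(x)\in\langle a\rangle\text{ for all }i\}.
\]
This set contains $1$ and is closed under multiplication, so it is a subgroup. Elements $a$ with $\langle a\rangle T=Y$ exist only because $L=Y/T$ is cyclic. For such $a$ the group $\langle a\rangle/(\langle a\rangle\cap T)$ has order $\ell$, so $\langle a\rangle\cap T=\langle a^\ell\rangle$ and $a$ has order $\ell t$, where $t$ denotes the order of $a^\ell$.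

\begin{lemma}\label{lem:P}
Let $P=P(\kappa,a)$ and $q\in Q$. The map $x\mapsto(h_i(x))_i$ is a bijection from $P\cap X_q$ onto a product of $k$ cosets of $\langle a^\ell\rangle$ in $\langle a\rangle$. In particular $PN=X$, $|P\cap N|=t^k$, and $P\ne X$.
\end{lemma}

\begin{proof}
Since $\kappa_j\operatorname{Inn}(T_j)\kappa_j^{-1}=\operatorname{Inn}(T_1)$, Lemma~\ref{lem:coordinates} shows that $x\mapsto(h_i(x))_i$ maps $X_q$ bijectively onto a product of $k$ cosets of $T$ in $Y$. Each coset of $T$ in $Y=\langle a\rangle T$ meets $\langle a\rangle$ in a coset of $\langle a^\ell\rangle$. So $|P\cap X_q|=t^k>0$ for all $q$. On $N$ the coordinate map is an isomorphism onto $T^k$, so $P\cap N\cong\langle a^\ell\rangle^k$ is abelian and $N\not\le P$.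
\end{proof}

Let $q$ be good and $x\in X_q$. Then $x$ permutes $T_1,\dots,T_k$ in one cycle and defines its own frame $\kappa^x$ and element $a_x$:
\[
\kappa^x_{1x^r}=x^r|_{T_1}\quad(0\le r<k),\qquad a_x=x^k|_{T_1}\in Y .
\]
The image of $a_x$ in $L$ is the generator $\psi(q^k)$, so $\langle a_x\rangle T=Y$, and we may put $P_x=P(\kappa^x,a_x)$. The group $P_x$ plays the part of $\langle x\rangle$ in the proof of Proposition~\ref{prop:cyclicQ}. In the frame $\kappa^x$,
\begin{equation}\label{eq:ownframe}
h_{1x^r}(x)=x^r|_{T_1}\,x|_{T_{1x^r}}\,(\kappa^x_{1x^{r+1}})^{-1}=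
\begin{cases}1&\text{if }0\le r<k-1,\\ a_x&\text{if }r=k-1,\end{cases}
\end{equation}
because $\kappa^x_1$ is the identity. In particular $x\in P_x$.

\begin{lemma}\label{lem:many}
Let $P=P(\kappa,a)$ and let $q$ be good. Then $P_x=P$ for at least $t^{k-1}$ elements $x\in X_q$.
\end{lemma}

\begin{proof}
Coordinates $h_i$ are taken in the frame $\kappa$. For $x\in P\cap X_q$ consider
\[
h_1(x^k)=h_1(x)h_{1x}(x)\cdots h_{1x^{k-1}}(x)\in\langle a\rangle .
\]
Each of the $k$ coordinates of $x$ occurs once in this product. By Lemma~\ref{lem:P} the product takes each value in a certain coset $a^e\langle a^\ell\rangle$ exactly $t^{k-1}$ times as $x$ runs through $P\cap X_q$. Also $h_1(x^k)=\kappa_1a_x\kappa_1^{-1}$ with $\kappa_1\in Y$, so its image in the abelian group $L$ is the generator $\psi(q^k)$. Hence $\gcd(e,\ell)=1$. By (E4) there is $e'\equiv e\pmod\ell$ coprime to $\ell t$, so the coset contains the generator $a^{e'}$ of $\langle a\rangle$. Thus $h_1(x^k)$ generates $\langle a\rangle$ for at least $t^{k-1}$ elements $x\in P\cap X_q$.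

Let $x$ be such an element. Then $\langle a_x\rangle=\kappa_1^{-1}\langle a\rangle\kappa_1$. For $i=1x^r$ with $0\le r<k$ put $g_i=h_1(x^r)=\kappa_1\kappa_i^x\kappa_i^{-1}$; it lies in $\langle a\rangle$ because $x^r\in P$. Then $\kappa_i^x=\kappa_1^{-1}g_i\kappa_i$, and for $y\in X$
\[
\kappa^x_i\,y|_{T_i}\,(\kappa^x_{iy})^{-1}=\kappa_1^{-1}\,g_ih_i(y)g_{iy}^{-1}\,\kappa_1 .
\]
This element lies in $\langle a_x\rangle$ if and only if $g_ih_i(y)g_{iy}^{-1}\in\langle a\rangle$, that is, if and only if $h_i(y)\in\langle a\rangle$. So $P_x=P$.
\end{proof}

For $t=1$ the bound of Lemma~\ref{lem:many} is useless, but then $P$ is a complement of $N$ and is already accounted for.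

\begin{lemma}\label{lem:t1}
If $a^\ell=1$, then $P(\kappa,a)\le\bar M$ for some $\bar M\in\bar{\mathcal M}$.
\end{lemma}

\begin{proof}
Let $\widehat P\ge C$ be the preimage of $P=P(\kappa,a)$ in $G$. By Lemma~\ref{lem:P}, $PN=X$ and $P\cap N=1$. So $\widehat PN=G$, and an element of $\widehat P\cap N$ lies in $C\cap N=1$. Thus $\widehat P\cong G/N$, and Lemma~\ref{lem:forced} gives $\widehat P\le M\in\mathcal M$. Since $MN=G$, we have $M\in\mathcal M_N$.
\end{proof}

\section{Product type, diagonal type, and the end of the proof}\label{sec:end}

Let $\bar M\in\bar{\mathcal M}$, and let $H_i\le Y_i$ be the group induced on $T_i$ by $N_{\bar M}(T_i)$. We record three facts. From $\bar MN=X$ and Dedekind's law we get $N_X(T_i)=N_{\bar M}(T_i)N$, so $H_iT_i=Y_i$. The group $T_i$ is minimal normal in $Y_i$, by (E1) and because $Y_i$ is transitive on the simple factors of $T_i$. Finally, let $E_i$ be the projection of $\bar M\cap N$ to $T_i$. It is the group induced on $T_i$ by $\bar M\cap N\trianglelefteq N_{\bar M}(T_i)$, so $E_i\trianglelefteq H_i$, and $E_i\neq1$, because $\bar M\cap N\neq1$ and the $E_i$ are conjugate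 under $\bar M$.

We say that $\bar M$ has \emph{product type} if $H_1\neq Y_1$, and \emph{diagonal type} if $H_1=Y_1$. The types are taken relative to $\mathcal B$: a subgroup as in Lemma~\ref{lem:dichotomy}(b) may well have product type.

\begin{lemma}\label{lem:product}
Let $\bar M$ have product type, let $q$ be good and $x\in\bar M\cap X_q$. Then $P_x\le\bar M$.
\end{lemma}

\begin{proof}
For $y\in X$ write $H_i^y=(y|_{T_i})^{-1}H_i\,y|_{T_i}\le Y_{iy}$, and let $W=\{y\in X:H_i^y=H_{iy}\text{ for all }i\}$. This is a subgroup, and it contains $\bar M$ because $N_{\bar M}(T_i)^y=N_{\bar M}(T_{iy})$ for $y\in\bar M$. If $W=X$, then $H_1\trianglelefteq Y_1$, so $H_1\cap T_1\ge E_1\neq1$ is normal in $Y_1$ and equals $T_1$; then $H_1=H_1T_1=Y_1$, which is excluded. By maximality, $\bar M=W$.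

Take coordinates in the frame $\kappa^x$ and put $H_i'=\kappa_i^xH_i(\kappa_i^x)^{-1}\le Y$. Conjugating by $\kappa^x_{iy}$ shows that $H_i^y=H_{iy}$ if and only if $(H_i')^{h_i(y)}=H'_{iy}$. Apply this to $y=x\in W$ and use \eqref{eq:ownframe}. For $r<k-1$ we get $H'_{1x^r}=H'_{1x^{r+1}}$, so all $H_i'$ equal $H_1'$, and for $r=k-1$ we get that $a_x$ normalizes $H_1'$. If $y\in P_x$, then $h_i(y)\in\langle a_x\rangle$, so $(H_i')^{h_i(y)}=H_1'=H'_{iy}$ for all $i$, and $y\in W=\bar M$.
\end{proof}

\begin{lemma}\label{lem:diagonal}
Let $\bar M$ have diagonal type. Then $|\bar M\cap X_q|\le2^{k-2}$ for all $q\in Q$.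
\end{lemma}

\begin{proof}
Now $E_1$ is a non-trivial normal subgroup of $Y_1$ inside $T_1$, so $E_1=T_1$, and $E_i=T_i$ for all $i$ by conjugation. Hence we are in case (b) of Lemma~\ref{lem:dichotomy}, with a partition $\mathcal D$ into blocks of size $d\ge2$. If $i\ne j$ lie in one block of $\mathcal B$, then $\bar M\cap N$ projects onto $S_i\times S_j$, so $i$ and $j$ lie in different blocks of $\mathcal D$. Thus a block of $\mathcal D$ meets a block of $\mathcal B$ in at most one point.

The element $q_0$ induces a cyclic group $Z$ of order $n$ acting regularly on $\Omega$. For $v\mid n$ let $Z_v$ be its subgroup of order $v$. In a $Z$-invariant partition with blocks of size $v$, the stabilizer of a block is regular on it and so equals $Z_v$; the blocks are the orbits of $Z_v$. The blocks of $\mathcal B$ and $\mathcal D$ through a point intersect in an orbit of $Z_u\cap Z_d$, so $\gcd(u,d)=1$. The finest common coarsening $\mathcal B\vee\mathcal D$ is $Q$-invariant, and its blocks are the orbits of $Z_uZ_d=Z_{ud}$. As $d\ge2$, it differs from $\mathcal B$. Among the $Q$-invariant partitions different from $\mathcal B$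 that lie between $\mathcal B$ and $\mathcal B\vee\mathcal D$, a finest one is a minimal coarsening $\mathcal B^+$ of $\mathcal B$. Its block size $ub$ divides $ud$, so $b\le d$. By \eqref{eq:cosetcount} and Corollary~\ref{cor:small},
\[
|\bar M\cap X_q|=|S|^{n/d}\le|S|^{n/b}\le2^{k-2}.\qedhere
\]
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $\mathcal P$ be the set of subgroups of the form $P(\kappa,a)$, with $\langle a\rangle T=Y$, that are contained in no member of $\bar{\mathcal M}$. For $P=P(\kappa,a)\in\mathcal P$ we have $t\ge2$ by Lemma~\ref{lem:t1}, so the set $\{x\in X_{q_0}:P_x=P\}$ has at least $2^{k-1}$ elements by Lemma~\ref{lem:many}. For distinct $P$ these sets are disjoint. By Lemma~\ref{lem:product} none of their elements lies in a member of $\bar{\mathcal M}$ of product type. Since $\bar{\mathcal M}$ covers $X_{q_0}$, they are covered by the members of diagonal type, and Lemma~\ref{lem:diagonal} gives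
\[
|\mathcal P|\,2^{k-1}\le f\,2^{k-2},\qquad\text{that is,}\qquad|\mathcal P|\le f/2 .
\]
Let $x\in X$ have image $q\in Q$. If $q$ is not good, then $x$ lies in the preimage of one of the at most $f/2$ proper subgroups of Lemma~\ref{lem:good}. If $q$ is good, then $x\in P_x$, and $P_x$ either lies in a member of $\bar{\mathcal M}$ or belongs to $\mathcal P$. All these subgroups of $X$ are proper, the last ones by Lemma~\ref{lem:P}. With Lemma~\ref{lem:containC},
\[
\sigma(X)\le\tfrac12f+f+\tfrac12f=2f\le s ,
\]
contrary to \eqref{eq:XQ}. Hence a non-abelian $\sigma$-elementary group has only one minimal normal subgroup.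
\end{proof}

\section{Consequences}\label{sec:consequences}

For the abelian case of Theorem~\ref{thm:classification} we use Tomkinson's theorem, as quoted in \cite{Garonzi}. A \emph{chief factor} of $G$ is a quotient $H/K$ with $K,H\trianglelefteq G$ and $H/K$ minimal normal in $G/K$. The theorem states: if $G$ is solvable and not cyclic, then $\sigma(G)=r+1$, where $r$ is the order of the smallest chief factor $H/K$ of $G$ that has more than one complement in $G/K$.

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
Let $G$ be abelian and not cyclic. It maps onto some $C_p\times C_p$; choose $p$ least with this property. Chief factors of $G$ have prime order. If one of order $r$ has two complements $M_1/K\neq M_2/K$, then $G/(M_1\cap M_2)\cong C_r\times C_r$, so $r\ge p$. Conversely, a subgroup of order $p$ of the quotient $C_p\times C_p$ has $p\geq2$ complements. By Tomkinson's theorem, $\sigma(G)=p+1=\sigma(C_p\times C_p)$. So if $G$ is $\sigma$-elementary, the kernel of $G\to C_p\times C_p$ is trivial. The group $C_p\times C_p$ is $\sigma$-elementary, since its proper quotients are cyclic.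

Let $G$ be non-abelian. If $G$ is $\sigma$-elementary, then it is monolithic by Theorem~\ref{thm:main}, and $\sigma(G)<\sigma(G/N)$ by definition. Conversely, let $G$ be monolithic with socle $N$ and $\sigma(G)<\sigma(G/N)$. Every $1\ne K\trianglelefteq G$ contains $N$, so $G/K$ is a quotient of $G/N$ and $\sigma(G/K)\ge\sigma(G/N)>\sigma(G)$ by \eqref{eq:quotient}.

In this case some maximal subgroup $M$ does not contain $N$, for otherwise a cover of $G$ by $\sigma(G)$ maximal subgroups would give $\sigma(G/N)\le\sigma(G)$. A non-trivial normal subgroup of $G$ inside $M$ would contain $N$, so $M$ is core-free. If $N$ is abelian, then $C_G(N)=N$ by (E3). If $N$ is non-abelian, then the normal subgroup $C_G(N)$ does not contain $N$ and is therefore trivial.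
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:min}]
By \eqref{eq:quotient}, $\sigma(G)\le\sigma(G/K)$ for all $K$. The group $G$ has a $\sigma$-elementary quotient with covering number $\sigma(G)<\infty$; it is not cyclic, so it is of the required form by Theorem~\ref{thm:classification}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:product}]
The groups $G_1$, $G_2$ and $C_p\times C_p$, for the primes $p$ in the formula, are quotients of $G_1\times G_2$. This gives ``$\le$''; in particular both sides are $\infty$ if $G_1\times G_2$ is cyclic. Otherwise take a quotient $\bar G$ of $G_1\times G_2$ as in Corollary~\ref{cor:min}, with $\sigma(\bar G)=\sigma(G_1\times G_2)$. The images $A_1,A_2$ of $G_1,G_2$ are commuting normal subgroups with $\bar G=A_1A_2$. If $A_i=\bar G$ for some $i$, then $\sigma(G_i)\le\sigma(\bar G)$, and ``$\ge$'' holds. So let both $A_i$ be proper; then both are non-trivial. If $\bar G\cong C_p\times C_p$, both $A_i$ have order $p$, so $C_p$ is a common quotient of $G_1$ and $G_2$, and $\sigma(\bar G)=p+1$. If $\bar G$ is non-abelian, primitive and monolithic with socle $N$, then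 $N\le A_1\cap A_2$ is centralized by $A_1A_2=\bar G$. So $N$ is abelian, and (E3) gives $\bar G=C_{\bar G}(N)=N$, which is impossible for non-abelian $\bar G$.
\end{proof}

\appendix

\section{Outer automorphism groups are small}\label{sec:out}

We prove (F2). The letters used here are independent of those in the main text. If $S$ is alternating, sporadic or ${}^2F_4(2)'$, then $|\operatorname{Out}(S)|\le4<5\le\mu$ (the order is at most $2$, except that $|\operatorname{Out}(A_6)|=4$). Let $S$ be a simple group of Lie type over $\mathbb F_q$, with $q=p^e$ and $p$ prime. Let $q^r$ be the order of a Sylow $p$-subgroup, and put $o=|\operatorname{Out}(S)|/e$.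

Both quantities in the definition of $\mu$ are at least $1+(p-1)er$. For $m=m(S)$, this holds because $S$ embeds in $\operatorname{Sym}(m)$ and the exponent of $p$ in $m!$ is at most $(m-1)/(p-1)$, so that $er\le(m-1)/(p-1)$. For $|S|^{1/2}$, two opposite maximal unipotent subgroups $U$, $U^-$ have order $q^r$ and intersect trivially, so $|S|\ge|U||U^-|=q^{2r}$, and $|S|^{1/2}\ge p^{er}\ge1+(p-1)er$ by (E5). Hence
\begin{equation}\label{eq:outcriterion}
(p-1)r\ge o\quad\text{implies}\quad|\operatorname{Out}(S)|=oe\le(p-1)er<\mu .
\end{equation}
The values of $r$ and $o$ are as follows.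
\begin{center}
\begin{tabular}{lll}
\hline
$S$ & $r$ & $o$\\
\hline
$PSL_2(q)$ & $1$ & $\gcd(2,q-1)$\\
$PSL_n(q)$, $PSU_n(q)$, $n\ge3$ & $n(n-1)/2$ & $2\gcd(n,q-1)$, $2\gcd(n,q+1)$\\
$PSp_{2n}(q)$, $n\ge2$ & $n^2$ & $\le2$\\
$\Omega_{2n+1}(q)$, $n\ge3$, $q$ odd & $n^2$ & $2$\\
$P\Omega^\pm_{2n}(q)$, $n\ge4$, not $P\Omega_8^+(q)$ & $n(n-1)$ & $\le8$\\
$P\Omega_8^+(q)$ & $12$ & $24$ ($q$ odd), $6$ ($q$ even)\\
$E_6(q)$, ${}^2E_6(q)$ & $36$ & $\le6$\\
$E_7(q)$, $E_8(q)$, $F_4(q)$, $G_2(q)$ & $\ge6$ & $\le2$\\
${}^3D_4(q)$ & $12$ & $3$\\
${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$ & $2$, $3$, $12$ & $1$\\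
\hline
\end{tabular}
\end{center}
We check the condition in \eqref{eq:outcriterion}. For $PSL_2(q)$ it reads $p-1\ge\gcd(2,q-1)$, which holds. For $P\Omega_8^+(q)$ it reads $12(p-1)\ge24$ for $q$ odd and $12\ge6$ for $q$ even. In all rows from the third on, other than that of $P\Omega_8^+(q)$, we have $r\ge o$. In the second row, $n\ge5$ gives $r\ge2n\ge o$. For $n=4$ we have $r=6$; if $p=2$ then $o=2$, and if $p$ is odd then $(p-1)r\ge12\ge8\ge o$. For $n=3$ we have $r=3$; if $p=3$ then $6\ge2=o$, if $p\ge5$ then $(p-1)r\ge12\ge6\geq o$, and if $p=2$ then $3\ge o$ unless $o=6$. The remaining groups are $PSL_3(2^e)$ with $e$ even and $PSU_3(2^e)$ with $e\ge3$ odd. For them $|\operatorname{Out}(S)|=6e<2^{3e}=q^r\le|S|^{1/2}$, and it remains to show that $m(S)>6e$.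

Let $S=PSL_3(q)$, $q=2^e$, $e\geq2$. A parabolic subgroup contains $E\rtimes SL_2(q)$, where $E\cong\mathbb F_q^2$ is the natural module or its dual, and $SL_2(q)$ is transitive on the $q^2-1$ non-trivial linear characters of $E$. Consider the permutation character of $S$ of degree $m(S)$, restricted to $E$. The action is faithful, so some non-trivial linear character of $E$ occurs, and then all of them occur, since the restriction is invariant under $SL_2(q)$. The trivial character occurs in every permutation character. Hence $m(S)\ge q^2=4^e>6e$.

Let $S=PSU_3(q)$, $q=2^e$, $e\ge3$ odd. Zsigmondy's theorem states, for the base $2$, that for every $v>1$ with $v\neq6$ there is a prime $\rho$ modulo which $2$ has multiplicative order $v$. Take $v=6e$. Then $\rho$ divides $q^6-1$ but not $q^3-1$, so $\rho\mid q^3+1$, and $6e\mid\rho-1$ gives $\rho\ge6e+1>3$. So $\rho$ divides $|S|=q^3(q^3+1)(q^2-1)/3$, which divides $m(S)!$, and $m(S)\ge\rho>6e$. This completes the proof of (F2).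

\begin{thebibliography}{9}

\bibitem{DM}
Dixon and Mortimer, \emph{Permutation Groups}.

\bibitem{Garonzi}
Martino Garonzi, \emph{Covering monolithic groups with proper subgroups}, arXiv:1301.0743 (2013).

\bibitem{Maroti}
A. Mar\'oti, J. Algebra 258 (2002).

\bibitem{Rowley}
P. Rowley, J. Algebra 174 (1995).

\end{thebibliography}
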